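\title{The Bishop--Phelps--Bollob\'as property does not imply its version for compact operators}


\begin{abstract}
We construct a pair $(X,Y)$ of Banach spaces, over the real and over the complex field, which has the Bishop--Phelps--Bollob\'as property but fails the Bishop--Phelps--Bollob\'as property for compact operators. In the example the norm-attaining compact operators are not even dense in $\mathcal K(X,Y)$. The domain $X$ is a subspace of $c_0$ with the approximation property that carries a compact operator which is not a limit of finite-rank operators. The range $Y$ is obtained from a subspace of $\ell_3$ by attaching many copies of $X$. Every operator can be made norm attaining by adding a small multiple of the embedding of $X$ onto one of the copies, while a compact norm-attaining operator close to the given compact operator would force the latter to be close to finite-rank operators.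
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $X$ and $Y$ be Banach spaces over $\mathbb K$, where $\mathbb K$ is $\mathbb R$ or $\mathbb C$. We write $S_X$ and $B_X$ for the unit sphere and the closed unit ball of $X$, $\mathcal L(X,Y)$ for the space of bounded linear operators from $X$ to $Y$, and $\mathcal K(X,Y)$ for the subspace of compact operators. An operator $S$ \emph{attains its norm} if $\|Sx_1\|=\|S\|$ for some $x_1\in S_X$.

\begin{definition}\label{def:bpbp}
The pair $(X,Y)$ has the \emph{Bishop--Phelps--Bollob\'as property} (BPBp) if for every $\varepsilon>0$ there is $\eta(\varepsilon)>0$ such that, whenever $T\in\mathcal L(X,Y)$ with $\|T\|=1$ and $x_0\in S_X$ satisfy $\|Tx_0\|>1-\eta(\varepsilon)$, there are $S\in\mathcal L(X,Y)$ and $x_1\in S_X$ with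
\[
\|S\|=\|Sx_1\|=1,\qquad \|x_0-x_1\|<\varepsilon,\qquad \|S-T\|<\varepsilon .
\]
The pair has the \emph{BPBp for compact operators} if the same holds with $\mathcal K(X,Y)$ in place of $\mathcal L(X,Y)$ throughout, so that both $T$ and $S$ are compact.
\end{definition}

The property says that an operator together with a point where it almost attains its norm can be approximated by an operator together with a point where it does attain its norm, with an error that depends only on how far the first pair was from attaining. Since a norm-one operator almost attains its norm somewhere, the BPBp makes the norm-attaining operators dense in $\mathcal L(X,Y)$, and the BPBp for compact operators makes the norm-attaining compact operators dense in $\mathcal K(X,Y)$.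

The simplest case is $Y=\mathbb K$, which is covered by the following theorem.

\begin{theorem}[Bollob\'as \cite{Bollobas}]\label{thm:bollobas}
Let $0<\beta<\frac12$, $x\in S_X$ and $h\in S_{X^*}$ with $|1-h(x)|\le\beta^2/2$. Then there are $x'\in S_X$ and $h'\in S_{X^*}$ with $h'(x')=1$, $\|h-h'\|\le\beta$ and $\|x-x'\|<\beta+\beta^2$.
\end{theorem}

If $|h(x_0)|>1-\beta^2/2$, apply the theorem to $x=\omega x_0$, where $|\omega|=1$ and $h(\omega x_0)=|h(x_0)|$, and put $x_1=\overline\omega x'$. This shows that $(X,\mathbb K)$ has the BPBp for every $X$. Here, and whenever $X$ or $Y$ is finite dimensional, all operators are compact and the two properties coincide.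

In general neither property formally contains the other: the compact version has fewer operators $T$ to treat, but also fewer operators $S$ to treat them with. It is known that the BPBp for compact operators does not imply the BPBp. For example, $(L_1[0,1],C[0,1])$ has the BPBp for compact operators, but the norm-attaining operators are not dense in $\mathcal L(L_1[0,1],C[0,1])$. About the opposite direction, Dantas, Garcia, Maestre and Martin write in \cite{DGMM}: ``we do not know whether the BPBp implies the BPBp for compact operators''. This is the problem we solve.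

\medskip
\noindent\textbf{Problem.} \emph{Does every pair $(X,Y)$ with the BPBp also have the BPBp for compact operators?}
\medskip

One would guess that it does. Given a compact $T$, the BPBp provides a norm-attaining $S$ close to $T$. The noncompact part of $S$ is small, and one expects to remove it by composing $S$ with a compact operator that is close to the identity on $T(B_X)$. Section~\ref{sec:compression} shows that this works for $Y=c_0(\Gamma)$ and $Y=\ell_p(\Gamma)$ and every $X$. The argument needs good approximations of the identity of $Y$, and the answer in general is \emph{no}.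

To state the results we need three notions. An operator is \emph{approximable} if it is a limit in the operator norm of finite-rank operators (with the same domain and range space). A Banach space $W$ has the \emph{approximation property} (AP) if for every compact set $C\subset W$ and every $\delta>0$ there is a finite-rank operator $F\in\mathcal L(W,W)$ with $\sup_{c\in C}\|Fc-c\|<\delta$. For a real number $q\ge2$, a Banach space $Y_0$ satisfies $(C_q)$ if
\[
\|a+b\|^q+\|a-b\|^q\ge 2\|a\|^q+2\|b\|^q\qquad(a,b\in Y_0).
\]
This is a quantitative form of strict convexity: if $\|a\pm b\|\le1$ and $\|a\|$ is close to $1$, then $\|b\|$ is small. Every subspace of $\ell_q$ satisfies $(C_q)$, see Lemma~\ref{lem:cq}.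

\begin{theorem}\label{thm:operator}
There are a closed subspace $X$ of $c_0$ with the AP, a closed subspace $Y_0$ of $\ell_3$, and a compact operator $T_0:X\to Y_0$ with $\|T_0\|=1$ which is not approximable.
\end{theorem}

\begin{theorem}\label{thm:range}
Let $X\ne\{0\}$ be a separable Banach space and let $Y_0$ satisfy $(C_q)$ for some $q\ge2$. There is a Banach space $Y$ containing $Y_0$ isometrically, with a norm-one projection $P_0:Y\to Y_0$, such that:
\begin{enumerate}
\item[(a)] $(X,Y)$ has the BPBp.
\item[(b)] Suppose in addition that $X$ is a closed subspace of $c_0$ with the AP. If $T_0\in\mathcal K(X,Y_0)$, $\|T_0\|=1$, has distance $\rho>0$ to the finite-rank operators from $X$ to $Y_0$, and $S\in\mathcal K(X,Y)$ satisfies $\|S\|=1=\|Sx_1\|$ for some $x_1\in S_X$, then $\|S-T_0\|\ge\theta:=\min(\rho,\frac1{40})$.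
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
Over $\mathbb R$ and over $\mathbb C$, take $X$, $Y_0$, $T_0$ from Theorem~\ref{thm:operator} and $Y$ from Theorem~\ref{thm:range} with $q=3$. Then $(X,Y)$ has the BPBp and fails the BPBp for compact operators. Moreover, no norm-attaining compact operator lies in the open ball of radius $\theta/2$ about $T_0$ in $\mathcal K(X,Y)$.
\end{corollary}

\begin{proof}
The space $X$ is separable and nonzero, $Y_0$ satisfies $(C_3)$, and $\rho>0$ because $T_0$ is not approximable. The BPBp is part (a) of Theorem~\ref{thm:range}. Let $\varepsilon=\theta$ and let $\eta>0$ be arbitrary. View $T_0$ as a compact operator into $Y$ and take $x_0\in S_X$ with $\|T_0x_0\|>1-\eta$. By part (b) no compact $S$ satisfies the conclusion of Definition~\ref{def:bpbp}, so the BPBp for compact operators fails.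

Let $S'$ be compact and norm attaining with $\|S'-T_0\|<\theta/2$. Then $|1-\|S'\||<\theta/2$, so $S'\neq0$, and $S=S'/\|S'\|$ satisfies $\|S-S'\|=|1-\|S'\||<\theta/2$. Thus $S$ is compact, norm attaining, of norm one and at distance less than $\theta$ from $T_0$, contrary to (b).
\end{proof}

The two theorems are independent. After the tools of Section~\ref{sec:tools}, Section~\ref{sec:model} proves a one-step version of Theorem~\ref{thm:range} in which a single copy of $X$ is attached to $Y_0$; it contains the main idea. The space $Y$ is built in Section~\ref{sec:Y}, and parts (a) and (b) are proved in Sections~\ref{sec:bpbp} and~\ref{sec:compact}. Theorem~\ref{thm:operator} is proved in Section~\ref{sec:operator}.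

\section{Range spaces for which the implication holds}\label{sec:compression}

The following proposition is not used later. It makes the natural guess precise and shows what a counterexample has to avoid.

\begin{proposition}\label{prop:compression}
Suppose that for every compact set $C\subset Y$, every $y\in Y$ and every $\delta>0$ there is $K\in\mathcal K(Y,Y)$ with $\|K\|\le1$, $Ky=y$ and $\sup_{c\in C}\|Kc-c\|<\delta$. Then for every $X$ the BPBp of $(X,Y)$ implies its BPBp for compact operators. The hypothesis holds for $Y=c_0(\Gamma)$ and for $Y=\ell_p(\Gamma)$, $1\le p<\infty$.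
\end{proposition}

\begin{proof}
Let $\eta$ be the function given by the BPBp; we show that $\eta(\varepsilon/2)$ works for compact operators. Let $T$ be compact with $\|T\|=1$ and let $x_0\in S_X$ with $\|Tx_0\|>1-\eta(\varepsilon/2)$. Take $S\in\mathcal L(X,Y)$ and $x_1\in S_X$ from the BPBp with $\varepsilon/2$, and take $K$ for $C=\overline{T(B_X)}$, $y=Sx_1$, $\delta=\varepsilon/2$. Then $KS$ is compact, $\|KS\|\le1=\|Sx_1\|=\|KSx_1\|$, and $\|KS-T\|\le\|K(S-T)\|+\|KT-T\|<\varepsilon$.

Let $Y=c_0(\Gamma)$ or $\ell_p(\Gamma)$. Covering $C$ by finitely many small balls centered at finitely supported vectors, we find a finite set $F\subset\Gamma$ with $\|c1_{F^c}\|<\delta/4$ for all $c\in C$. Let $t=y1_{F^c}$. If $t=0$, put $Kc=c1_F$. Otherwise take a norm-one functional $f$ with $f(t)=\|t\|$ and put $Kc=c1_F+f(c1_{F^c})\,t/\|t\|$. In both cases $K$ has finite rank, $Ky=y$, and $\|Kc-c\|\le2\|c1_{F^c}\|<\delta/2$ for $c\in C$. Finally $\|K\|\le1$: for $a$ supported in $F$ and $b$ supported in $F^c$, the norm $\|a+b\|$ depends only on $\|a\|$ and $\|b\|$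 and is nondecreasing in each, and $|f(c1_{F^c})|\le\|c1_{F^c}\|$.
\end{proof}

So a counterexample needs a range space whose identity is badly approximated on compact sets. This is why the construction starts from a compact operator that is not approximable.

\section{Tools}\label{sec:tools}

\begin{lemma}\label{lem:cq}
Let $q\ge2$. The scalar field and every subspace of $\ell_q$ satisfy $(C_q)$.
\end{lemma}

\begin{proof}
For scalars $a,b$, the convexity of $s\mapsto s^{q/2}$ and the parallelogram law give
\[
\tfrac12\big(|a+b|^q+|a-b|^q\big)\ge\Big(\tfrac12\big(|a+b|^2+|a-b|^2\big)\Big)^{q/2}=\big(|a|^2+|b|^2\big)^{q/2}\ge|a|^q+|b|^q .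
\]
Summing over the coordinates gives the inequality in $\ell_q$.
\end{proof}

\begin{lemma}\label{lem:approx}
Let $X,Z,W,W'$ be Banach spaces.
\begin{enumerate}
\item[(a)] The approximable operators from $Z$ to $W$ form a closed subspace of $\mathcal L(Z,W)$, and a composition of an approximable operator with a bounded operator, on either side, is approximable.
\item[(b)] If $W$ has the AP, every compact operator $R:Z\to W$ is approximable.
\item[(c)] If $Z$ is a closed subspace of finite codimension in $X$ and $R\in\mathcal L(X,W')$ has approximable restriction $R|_Z$, then $R$ is approximable.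
\item[(d)] Let $Z$ be as in \emph{(c)}, let $P_0$ be a projection of norm at most one from a Banach space $Y$ onto a subspace $Y_0$, and let $T_0\in\mathcal L(X,Y_0)$ have distance $\rho$ to the finite-rank operators from $X$ to $Y_0$. If $S\in\mathcal L(X,Y)$ and $P_0S|_Z:Z\to Y_0$ is approximable, then $\|S-T_0\|\ge\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The approximable operators are the closure of a subspace that is stable under composition with bounded operators. (b) If $F$ has finite rank and is $\delta$-close to the identity on the compact set $\overline{R(B_Z)}$, then $\|FR-R\|\le\delta$. (c) Choose a finite-dimensional complement of $Z$ and let $\pi$ be the projection onto $Z$ along it. The map $I-\pi$ factors through the finite-dimensional space $X/Z$, so it is bounded and of finite rank, and $R=R|_Z\,\pi+R(I-\pi)$ is approximable by (a). (d) By (c), $P_0S$ is approximable, so $\rho\le\|T_0-P_0S\|=\|P_0(T_0-S)\|\le\|T_0-S\|$.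
\end{proof}

Part (b) concerns compact operators \emph{into} a space with the AP. Theorem~\ref{thm:operator} provides a nonapproximable compact operator \emph{out of} such a space. The proof of Theorem~\ref{thm:range}(b) plays these two facts against each other.

The unit ball of a subspace of $c_0$ is flat at each point in all but finitely many directions.

\begin{lemma}\label{lem:flat}
Let $X$ be a closed subspace of $c_0$ and $x_1\in S_X$. There is a closed subspace $Z$ of finite codimension in $X$ such that $\|x_1\pm\frac12z\|\le1$ for all $z\in B_Z$.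
\end{lemma}

\begin{proof}
The set $I_1=\{i:|x_1(i)|>\frac12\}$ is finite. Let $Z=\{x\in X:x|_{I_1}=0\}$. For $z\in B_Z$ the $i$-th coordinate of $x_1\pm\frac12z$ is $x_1(i)$ if $i\in I_1$ and has modulus at most $\frac12+\frac12$ otherwise.
\end{proof}

The last tool is Theorem~\ref{thm:bollobas} in the form in which we use it: near a point where $U$ almost attains its norm there is a norm-attaining functional $\varphi$ on $X$ which, up to a small error $\psi$, factors through $U$.

\begin{lemma}\label{lem:data}
Let $0<\tau<\frac12$, let $V$ be a Banach space, $U\in\mathcal L(X,V)$ with $\|U\|\le1$, and $x_0\in S_X$ with $\|Ux_0\|>1-\tau^2/8$. Then there are $x_1\in S_X$, $\varphi\in S_{X^*}$, $g\in V^*$ and $\psi\in X^*$ such that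
\[
\varphi(x_1)=1,\quad \|x_1-x_0\|<\tau,\quad \|g\|\le1-2\tau,\quad \|\psi\|\le4\tau,\quad \varphi=(1-\tau)\,g\circ U+\psi .
\]
\end{lemma}

\begin{proof}
Put $\eta=\tau^2/8$ and take $f\in S_{V^*}$ with $f(Ux_0)=\|Ux_0\|$. Then $1-\eta<\|U^*f\|\le1$, and $h=U^*f/\|U^*f\|$ has norm one and satisfies $h(x_0)\in(1-\eta,1]$. Theorem~\ref{thm:bollobas} with $\beta=\tau/2$, for which $\beta^2/2=\eta$, gives $x_1\in S_X$ and $\varphi\in S_{X^*}$ with $\varphi(x_1)=1$, $\|x_1-x_0\|<\frac\tau2+\frac{\tau^2}4<\tau$ and $\|\varphi-h\|\le\frac\tau2$. Since $\|h-U^*f\|=1-\|U^*f\|<\eta$, we get $\|\varphi-U^*f\|\le\frac\tau2+\eta\le\tau$. Put $g=(1-2\tau)f$ and $\psi=\varphi-(1-\tau)U^*g$. Then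
\[
\|\psi\|\le\|\varphi-U^*f\|+\big(1-(1-\tau)(1-2\tau)\big)\|U^*f\|\le\tau+3\tau .\qedhere
\]
\end{proof}

\section{Attaching one copy of $X$}\label{sec:model}

In this section $X$, $Y_0$, $T_0$ and $\rho$ are as in Theorem~\ref{thm:range}(b).

\subsection*{The range $Y_0$ is too rigid}
Every norm-attaining operator $S:X\to Y_0$ has finite rank. Indeed, let $\|S\|=\|Sx_1\|=1$ and take $Z$ from Lemma~\ref{lem:flat}. For $z\in B_Z$ we have $\|Sx_1\pm\frac12Sz\|\le1$, and $(C_q)$ gives $2\ge2+2\|\frac12Sz\|^q$. So $S$ vanishes on a subspace of finite codimension. Consequently no norm-attaining operator into $Y_0$ is closer to $T_0$ than $\rho$, and $(X,Y_0)$ fails both properties. We have to enlarge $Y_0$ so that noncompact norm-attaining operators appear near $T_0$ but compact ones do not.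

\subsection*{A first attempt}
Fix $0<5\tau\le\lambda\le\frac12$ and $x_0\in S_X$ with $\|T_0x_0\|>1-\tau^2/8$, and let $x_1,\varphi,g,\psi$ be given by Lemma~\ref{lem:data} for $U=T_0$ and $V=Y_0$. The most noncompact operator on $X$ is the identity, so we consider the space $Y_0\oplus X$ and the operator
\[
Sx=\big((1-\tau)T_0x,\ \lambda x\big).
\]
The functional $(u,x)\mapsto g(u)+\lambda^{-1}\psi(x)$ takes the value $(1-\tau)g(T_0x)+\psi(x)=\varphi(x)$ at $Sx$. Hence $S$ has norm one and attains it at $x_1$ for the norm $\max\{\|u\|,\|x\|,|g(u)+\lambda^{-1}\psi(x)|\}$. But this norm serves compact operators equally well. We have $\psi\neq0$, because $\|\varphi\|=1>\|(1-\tau)g\circ T_0\|$. Take $x'\in S_X$ with $|\psi(x')|\ge\|\psi\|/2$. The compact operator $x\mapsto\big((1-\tau)T_0x,\ \lambda\psi(x)x'/\psi(x')\big)$ has second component of norm at most $2\lambda\le1$, and the functional again takes the value $\varphi(x)$ on it. So it attains its norm $1$ at $x_1$, and its distance to $T_0$ is at most $\tau+2\lambda$.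

The new face of the unit ball is flat in too many directions. It should be flat only along the range of $S$, that is, along the subspace $u=\lambda^{-1}Bx$ with $B=(1-\tau)T_0$. We therefore add a term that vanishes on this subspace and is $q$-convex across it. For later use we define the resulting seminorm over a general space $V\supset Y_0$.

\begin{lemma}\label{lem:M}
Let $V$ be a Banach space containing $Y_0$ with a projection $P_0:V\to Y_0$, $\|P_0\|\le1$. Let $0<5\tau\le\lambda\le\frac12$, and let $g\in V^*$, $\psi\in X^*$, $B\in\mathcal L(X,Y_0)$ satisfy $\|g\|\le1-2\tau$, $\|\psi\|\le4\tau$, $\|B\|\le1$. Then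
\[
M(v,x)=\Big(\big|g(v)+\lambda^{-1}\psi(x)\big|^q+\tau^q\big\|P_0v-\lambda^{-1}Bx\big\|^q\Big)^{1/q}
\]
is a seminorm on $V\times X$, and
\begin{equation}\label{eq:Mbounds}
M(v,0)\le(1-\tau)\|v\|,\qquad M(0,x)\le5\tau\lambda^{-1}\|x\|\le\|x\| .
\end{equation}
Moreover, for $a\in V\times X$ and $b=(v',x')\in V\times X$,
\begin{equation}\label{eq:Mconvex}
\tfrac12\big(M(a+b)^q+M(a-b)^q\big)\ge M(a)^q+\tau^q\big\|P_0v'-\lambda^{-1}Bx'\big\|^q .
\end{equation}
Nothing is assumed on $X$ here, and $(C_q)$ is used only for \eqref{eq:Mconvex}.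
\end{lemma}

\begin{proof}
$M$ is the $\ell_q$-norm of a pair of seminorms, hence a seminorm. Since the $\ell_q$-norm of a pair is at most the sum, $M(v,0)\le(1-2\tau)\|v\|+\tau\|v\|$ and $M(0,x)\le4\tau\lambda^{-1}\|x\|+\tau\lambda^{-1}\|x\|$. For \eqref{eq:Mconvex} let $\alpha(v,x)=g(v)+\lambda^{-1}\psi(x)$ and $G(v,x)=P_0v-\lambda^{-1}Bx$; both maps are linear. By $(C_q)$ for scalars and for $Y_0$, the left side is at least $|\alpha(a)|^q+|\alpha(b)|^q+\tau^q\|G(a)\|^q+\tau^q\|G(b)\|^q$, and we drop the term $|\alpha(b)|^q$.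
\end{proof}

\subsection*{The model}
Take $V=Y_0$, the functionals $g,\psi$ above and $B=(1-\tau)T_0$, and norm $Y'=Y_0\oplus X$ by
\[
N'(u,x)=\max\{\|u\|,\ \|x\|,\ M(u,x)\}.
\]
By \eqref{eq:Mbounds}, $N'(u,0)=\|u\|$ and $N'(0,x)=\|x\|$, and $(u,x)\mapsto u$ has norm one.

\emph{The operator $S$ attains its norm.} The second term of $M$ vanishes at $Sx$, so $M(Sx)=|\varphi(x)|$ and $N'(Sx)=\max\{(1-\tau)\|T_0x\|,\lambda\|x\|,|\varphi(x)|\}$. Hence $\|S\|=N'(Sx_1)=1$, and $\|S-T_0\|\le\tau+\lambda$.

\emph{A compact operator $S'$ with $\|S'\|=1$ that attains its norm satisfies $\|S'-T_0\|\ge\min(\rho,1)$.} Write $S'x=(S_0x,S_1x)$, let $N'(S'x')=1$ with $x'\in S_X$, and suppose $\|S'-T_0\|<1$. Then $\|S_1x'\|<1$, so either $\|S_0x'\|=1$ or $M(S'x')=1$. Take $Z$ from Lemma~\ref{lem:flat} for $x'$, so that $N'(S'x'\pm\frac12S'z)\le1$ for $z\in B_Z$. If $\|S_0x'\|=1$, then $(C_q)$ gives $S_0|_Z=0$. If $M(S'x')=1$, then \eqref{eq:Mconvex} gives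
\[
S_0|_Z=\lambda^{-1}BS_1|_Z .
\]
The operator $S_1|_Z$ is compact with values in $X$, which has the AP, so it is approximable. In both cases $S_0|_Z$ is approximable, and Lemma~\ref{lem:approx}(d) gives $\|S'-T_0\|\ge\rho$.

This is the mechanism of the whole proof: to attain its norm on a new face, an operator must factor its $Y_0$-component through the attached copy of $X$. The identity of $X$ can do this at no cost, while a compact operator becomes approximable on the way.

\subsection*{What remains}
The model treats one operator, one point and one $\varepsilon$. Three difficulties arise in general.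
\begin{enumerate}
\item[(D1)] The BPBp concerns all operators into the enlarged space. So we attach a copy of $X$ for every admissible choice of $(\lambda,\tau,g,\psi,B)$ and iterate, with $g$ acting on the space built so far.
\item[(D2)] The perturbation of $T$ in a copy attached at some stage is seen by the functionals $g$ of later stages and may increase their seminorms. We repeat every copy uncountably many times and choose one that is not seen by the countably many functionals that matter.
\item[(D3)] The norm becomes a supremum of infinitely many seminorms $M_\gamma$, which need not be attained. If $M_\gamma(a)$ is only close to $1$, then \eqref{eq:Mconvex} bounds the error by $(1-M_\gamma(a)^q)^{1/q}/\tau_\gamma$, which is useless unless the deficit $1-M_\gamma(a)$ is small compared with $\tau_\gamma^q$. We sum the copies in $\ell_r$-norms with rapidly growing exponents, which limits how much the copies with small $\tau_\gamma$ can contribute to the norm.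
\end{enumerate}

\section{The space $Y$}\label{sec:Y}

Let $X\neq\{0\}$ be separable and let $Y_0$ satisfy $(C_q)$.

\subsection*{Parameters}
For $m\ge1$ put $\lambda_m=2^{-m-2}$ and $\tau_m=\lambda_m^{r_m}$, where $r_1=2$ and the integers $r_1<r_2<\cdots$ are chosen recursively so that
\[
2^{m-1}4^{-r_m}\le4^{-m}\tau_{m-1}^{\,q}\qquad(m\ge2).
\]
Then $\tau_m$ decreases, $5\tau_m\le5\lambda_m^2\le\lambda_m\le\frac18$, and
\begin{equation}\label{eq:tp}
t_p:=\sum_{m>p}2^{m-1}4^{-r_m}\le\tau_p^{\,q}\sum_{m>p}4^{-m}\le4^{-p}\tau_p^{\,q}\qquad(p\ge1).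
\end{equation}
The number $\lambda_m$ is the size of a perturbation and $\tau_m$ the factor by which $T$ is shrunk. The relation $\tau_m=\lambda_m^{r_m}$ will make room for the perturbation in an $\ell_{r_m}$-sum, and \eqref{eq:tp} will settle (D3).

\subsection*{The spaces $Y_n$}
We define recursively disjoint index sets $\Gamma_1,\Gamma_2,\dots$, a \emph{level} $m(\gamma)\in\mathbb N$ for each index $\gamma$, and Banach spaces $(Y_n,N_n)$. An index in $\Gamma_n$ is said to be of \emph{stage} $n$; stage and level are unrelated. Put $\Delta_0=\emptyset$ and $\Delta_n=\Gamma_1\cup\dots\cup\Gamma_n$. For $y=(u,(y_\gamma)_{\gamma\in\Delta_n})$ with $u\in Y_0$ and $y_\gamma\in X$ put $P_0y=u$ and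
\[
Q_m(y)=\Big(\sum_{m(\gamma)=m}\|y_\gamma\|^{r_m}\Big)^{1/r_m},\qquad Q(y)=\sup_mQ_m(y),\qquad H(y)=\max\{\|P_0y\|,Q(y)\}.
\]
Let $Y_n$ be the vector space of all such $y$ with $Q(y)<\infty$. With the norm $H$ it is the $\ell_\infty$-sum of $Y_0$ and the spaces $\ell_{r_m}(\{\gamma\in\Delta_n:m(\gamma)=m\},X)$, hence complete. We regard $Y_n$ as the subspace of $Y_{n+1}$ where the coordinates in $\Gamma_{n+1}$ vanish, and let $P_n:Y_{n+1}\to Y_n$ be the truncation that deletes these coordinates. It does not increase $H$.

Let $N_0$ be the norm of $Y_0$. Suppose that $\Gamma_1,\dots,\Gamma_n$ and a norm $N_n$ on $Y_n$ have been defined with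
\begin{equation}\label{eq:equiv}
H\le N_n\le(n+1)H\quad\text{on }Y_n ,
\end{equation}
so that $(Y_n,N_n)$ is a Banach space and $\|P_0v\|\le N_n(v)$. Let $\Gamma_{n+1}$ be the set of all tuples $\gamma=(n+1,m,g,\psi,B,\xi)$ with
\[
m\in\mathbb N,\quad g\in(Y_n,N_n)^*,\ \|g\|\le1-2\tau_m,\quad \psi\in X^*,\ \|\psi\|\le4\tau_m,\quad B\in\mathcal L(X,Y_0),\ \|B\|\le1,\quad \xi\in\mathbb R .
\]
The real number $\xi$ is only a label; it produces the uncountably many repetitions required in (D2). Put $m(\gamma)=m$, $\lambda_\gamma=\lambda_m$, $\tau_\gamma=\tau_m$, write $g_\gamma,\psi_\gamma,B_\gamma$ for the entries of $\gamma$, and let $M_\gamma$ be the seminorm on $Y_n\times X$ that Lemma~\ref{lem:M} attaches to these data with $V=(Y_n,N_n)$. For $y\in Y_{n+1}$ define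
\begin{equation}\label{eq:Nrec}
N_{n+1}(y)=\max\Big\{N_n(P_ny),\ Q(y),\ \sup_{\gamma\in\Gamma_{n+1}}M_\gamma(P_ny,y_\gamma)\Big\}.
\end{equation}
By \eqref{eq:Mbounds} and \eqref{eq:equiv},
\[
M_\gamma(P_ny,y_\gamma)\le M_\gamma(P_ny,0)+M_\gamma(0,y_\gamma)\le N_n(P_ny)+\|y_\gamma\|\le(n+1)H(y)+H(y),
\]
so $N_{n+1}$ is a finite seminorm with $N_{n+1}\le(n+2)H$. Also $N_{n+1}(y)\ge\max\{\|P_0y\|,Q(y)\}=H(y)$. This gives \eqref{eq:equiv} for $n+1$ and completes the recursion.

For $v\in Y_n$ we have $Q(v)\le N_n(v)$ and $M_\gamma(v,0)\le N_n(v)$, so $N_{n+1}(v)=N_n(v)$: the inclusion $Y_n\subset Y_{n+1}$ is isometric. By \eqref{eq:Nrec} the truncation $P_n:Y_{n+1}\to Y_n$ is contractive. Let $Y$ be the completion of $\bigcup_nY_n$ for the common norm, which we denote by $N$.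

\subsection*{Coordinates and norm in $Y$}
Composing truncations, we obtain contractions from $\bigcup_kY_k$ onto the complete space $Y_n$ that fix $Y_n$. They extend to contractive projections $P_n:Y\to Y_n$; in particular $P_0$ is the projection of Theorem~\ref{thm:range}. The relations $P_kP_n=P_{\min(k,n)}$ and $P_ny\to y$ hold on the dense subspace $\bigcup_kY_k$, hence on $Y$, since the $P_n$ are contractions. As $P_n=P_nP_{n+1}$, the sequence $N(P_ny)$ is nondecreasing, and it converges to $N(y)$.

For $y\in Y$ and $\gamma\in\Gamma_{n+1}$ let $y_\gamma$ be the $\gamma$-coordinate of $P_{n+1}y$; it is also the $\gamma$-coordinate of $P_ky$ for all $k\ge n+1$. Put $M_\gamma(y)=M_\gamma(P_ny,y_\gamma)$. Define $Q_m(y)$ and $Q(y)$ by the formulas above, with $\gamma$ ranging over all stages. Every finite partial sum involves only one $\Delta_n$, so $Q(y)=\sup_nQ(P_ny)$, and the sequence $Q(P_ny)$ is nondecreasing. The \emph{support} of $y$ is $\{\gamma:y_\gamma\neq0\}$. For $x\in X$ let $e_\gamma x\in Y_{n+1}$ have $\gamma$-coordinate $x$ and all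 other coordinates, including $P_0$, equal to zero.

\begin{lemma}\label{lem:Y}
\begin{enumerate}
\item[(a)] For $y\in Y$ and $n\ge0$,
\begin{equation}\label{eq:N}
\begin{aligned}
N(P_ny)&=\max\Big\{\|P_0y\|,\ Q(P_ny),\ \sup_{\gamma\in\Delta_n}M_\gamma(y)\Big\},\\
N(y)&=\max\Big\{\|P_0y\|,\ Q(y),\ \sup_\gamma M_\gamma(y)\Big\}.
\end{aligned}
\end{equation}
In particular $\|y_\gamma\|\le Q(y)\le N(y)$, so the coordinate maps $y\mapsto y_\gamma$ are bounded.
\item[(b)] Each $e_\gamma:X\to Y$ is an isometric embedding.
\item[(c)] Every $y\in Y$ has countable support.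
\item[(d)] If $g\in Y_n^*$, then $\{\gamma\in\Delta_n:g\circ e_\gamma\neq0\}$ is countable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first formula follows from \eqref{eq:Nrec}, applied to $P_{n}y$, by induction on $n$, because $Q(P_{n-1}y)\le Q(P_ny)$. The second is the supremum over $n$ of the first.

(b) For $\gamma\in\Gamma_{n+1}$ we have $P_ne_\gamma x=0$, so \eqref{eq:Nrec} and \eqref{eq:Mbounds} give $N(e_\gamma x)=\max\{\|x\|,M_\gamma(0,x)\}=\|x\|$.

(c) For each $m$ the sum defining $Q_m(y)$ is finite, so it has countably many nonzero terms.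

(d) Fix $i,m\in\mathbb N$ and suppose that $\|g\circ e_{\gamma_l}\|>1/i$ for $L$ distinct indices $\gamma_1,\dots,\gamma_L\in\Delta_n$ of level $m$. Choose $x_l\in B_X$, multiplied by unimodular scalars so that $g(e_{\gamma_l}x_l)$ is real and larger than $1/i$. With $v=\sum_le_{\gamma_l}x_l$ and \eqref{eq:equiv},
\[
L/i<g(v)\le\|g\|\,(n+1)H(v)=\|g\|\,(n+1)Q_m(v)\le\|g\|\,(n+1)L^{1/r_m}.
\]
Since $r_m>1$, this bounds $L$. Take the union over $i$ and $m$.
\end{proof}

Part (d) is proved on $Y_n$, where $N$ is equivalent to $H$; this is why the functionals $g_\gamma$ act on a space of finite stage.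

\section{The pair $(X,Y)$ has the BPBp}\label{sec:bpbp}

\begin{proof}[Proof of Theorem~\ref{thm:range}(a)]
Given $\varepsilon>0$, choose $m$ with $2\lambda_m<\varepsilon$, write $\lambda,\tau,r$ for $\lambda_m,\tau_m,r_m$, and put $\eta(\varepsilon)=\tau^2/8$. Let $T\in\mathcal L(X,Y)$ with $\|T\|=1$ and $x_0\in S_X$ with $N(Tx_0)>1-\tau^2/8$.

\emph{Choice of the index.} Choose $n$ with $N(P_nTx_0)>1-\tau^2/8$. Lemma~\ref{lem:data}, applied to $U=P_nT$ and $V=Y_n$, gives $x_1,\varphi,g,\psi$. Put $B=(1-\tau)P_0T$. For every $\xi\in\mathbb R$ the tuple $\gamma=(n+1,m,g,\psi,B,\xi)$ belongs to $\Gamma_{n+1}$. It remains to choose $\xi$.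

Let $\operatorname{supp}T$ be the set of indices $\gamma'$ with $(Tx)_{\gamma'}\neq0$ for some $x\in X$. Since the coordinate maps are continuous, it is the union of the supports of $Tx$ over a countable dense set of $x$, so it is countable by Lemma~\ref{lem:Y}(c). This is the only use of the separability of $X$. For $\gamma'\in\Gamma_j$ with $j\ge n+2$ we have $g_{\gamma'}\in Y_{j-1}^*$ and $\Gamma_{n+1}\subset\Delta_{j-1}$, so by Lemma~\ref{lem:Y}(d) the functional $g_{\gamma'}\circ e_\gamma$ vanishes for all but countably many $\xi$. Excluding countably many labels in total, we fix $\xi$ such that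
\begin{equation}\label{eq:fresh}
\gamma\notin\operatorname{supp}T,\qquad g_{\gamma'}\circ e_\gamma=0\ \text{ for all }\gamma'\in\operatorname{supp}T\cap\bigcup_{j\ge n+2}\Gamma_j .
\end{equation}
Define $S=(1-\tau)T+\lambda e_\gamma$.

\emph{The norm of $S$ is at most one.} Let $x\in B_X$, $y=(1-\tau)Tx$ and $y'=Sx=y+\lambda e_\gamma x$. We bound each term in \eqref{eq:N}. First, $\|P_0y'\|=\|P_0y\|\le1$.

Next, $Q(y')\le1$. For levels $m'\neq m$ we have $Q_{m'}(y')=Q_{m'}(y)\le1$. At level $m$ the coordinate $y_\gamma$ vanishes by \eqref{eq:fresh} and $Q_m(Tx)\le1$, so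
\[
Q_m(y')^r=(1-\tau)^rQ_m(Tx)^r+\lambda^r\|x\|^r\le(1-\tau)+\lambda^r=1 .
\]

For the index $\gamma$ itself, $P_ny'=(1-\tau)Ux$, $P_0y'=Bx$ and $y'_\gamma=\lambda x$. Hence $g(P_ny')+\lambda^{-1}\psi(y'_\gamma)=(1-\tau)g(Ux)+\psi(x)=\varphi(x)$ and $P_0y'-\lambda^{-1}By'_\gamma=0$, that is,
\begin{equation}\label{eq:Mphi}
M_\gamma(Sx)=|\varphi(x)|\le1 .
\end{equation}

Finally we show $M_{\gamma'}(y')\le1$ for $\gamma'\in\Gamma_j$, $\gamma'\neq\gamma$, by induction on $j$. Note that $y'_{\gamma'}=y_{\gamma'}$ and $M_{\gamma'}(y)\le N(y)\le1$.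
\begin{itemize}
\item If $j\le n+1$, then $P_{j-1}e_\gamma=0$, so $P_{j-1}y'=P_{j-1}y$ and $M_{\gamma'}(y')=M_{\gamma'}(y)$.
\item If $j\ge n+2$ and $\gamma'\in\operatorname{supp}T$, then $P_{j-1}y'=P_{j-1}y+\lambda e_\gamma x$, and \eqref{eq:fresh} gives $g_{\gamma'}(P_{j-1}y')=g_{\gamma'}(P_{j-1}y)$. As $P_0y'=P_0y$, again $M_{\gamma'}(y')=M_{\gamma'}(y)$.
\item If $j\ge n+2$ and $\gamma'\notin\operatorname{supp}T$, then $y'_{\gamma'}=0$ and \eqref{eq:Mbounds} gives $M_{\gamma'}(y')\le N(P_{j-1}y')$. By the first formula in \eqref{eq:N}, the bounds above and the induction hypothesis, $N(P_{j-1}y')\le1$.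
\end{itemize}
The last case covers uncountably many functionals that may see $e_\gamma$; they do no harm because a seminorm $M_{\gamma'}$ cannot exceed the norm of the previous stage on a vector whose $\gamma'$-coordinate is zero. By \eqref{eq:N}, $N(y')\le1$.

\emph{Conclusion.} By \eqref{eq:Mphi}, $N(Sx_1)\ge|\varphi(x_1)|=1$, so $\|S\|=N(Sx_1)=1$. Moreover $\|x_1-x_0\|<\tau<\varepsilon$, and $\|S-T\|\le\tau+\lambda<2\lambda<\varepsilon$ by Lemma~\ref{lem:Y}(b).
\end{proof}

If $T$ is compact and $X$ is infinite dimensional, the operator $S$ just constructed is not compact, since $e_\gamma$ is an isometry. The next section shows that near $T_0$ this cannot be repaired.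

\section{Compact operators that attain their norm}\label{sec:compact}

The following lemma replaces the case distinction of the model. It describes the directions in which the unit ball of $Y$ is flat at a point $y$ close to $Y_0$.

\begin{lemma}\label{lem:key}
Let $y\in Y$ with $N(y)=1$, $\|P_0y\|\ge\frac12$ and $Q(y)\le\frac1{40}$. Let $Z$ be a Banach space and $R\in\mathcal L(Z,Y)$ with $N(y\pm Rz)\le1$ for all $z\in B_Z$. Write $R_0=P_0R$ and $R_\gamma z=(Rz)_\gamma$. Then $R_0=0$, or $R_0$ is an operator-norm limit of operators of the form $\lambda_\gamma^{-1}B_\gamma R_\gamma$.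
\end{lemma}

\begin{proof}
Put $\nu_n=N(P_ny)$. The sequence $\nu_n$ is nondecreasing with limit $1$, and $\nu_0=\|P_0y\|\ge\frac12$. If $\nu_0=1$, then $\|P_0y\pm R_0z\|\le1$ and $(C_q)$ give $R_0z=0$ for $z\in B_Z$. So let $\nu_0<1$. We follow the climb of $\nu_n$ from $\nu_0$ to $1$ and show that the indices of level above $p$ account for a height of at most $2t_p$. Then an index of level at most $p$ must lift $\nu_n$ almost to $1$.

Fix $p$ so large that $3t_p<1-\nu_0$; then also $4t_p\le1$ for all large $p$, which we assume. Since $Q(P_{n+1}y)\le\frac1{40}<\nu_n$, formula \eqref{eq:Nrec} gives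
\[
\nu_{n+1}=\max\Big\{\nu_n,\ \sup_{\gamma\in\Gamma_{n+1}}M_\gamma(y)\Big\}.
\]
Let $J=\{n\ge0:\nu_{n+1}>\nu_n\}$. For $n\in J$ the supremum equals $\nu_{n+1}$, and we choose $\gamma_{n+1}\in\Gamma_{n+1}$ with
\begin{equation}\label{eq:choice}
M_{\gamma_{n+1}}(y)>\max\{\nu_n,\ \nu_{n+1}-t_p2^{-n-1}\}.
\end{equation}

\emph{Step 1: an index that causes a jump carries a large coordinate, and the jump is small.} Let $n\in J$, $\gamma=\gamma_{n+1}$, $m=m(\gamma)$. By \eqref{eq:Mbounds},
\[
\nu_n<M_\gamma(y)\le M_\gamma(P_ny,0)+M_\gamma(0,y_\gamma)\le(1-\tau_m)\nu_n+5\tau_m\lambda_m^{-1}\|y_\gamma\| .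
\]
Hence $\|y_\gamma\|>\lambda_m\nu_n/5\ge\lambda_m/10$. On the other hand $\|y_\gamma\|\le Q(y)\le\frac1{40}$, so $M_\gamma(y)\le\nu_n+\tau_m/(8\lambda_m)$, and \eqref{eq:choice} gives
\[
\nu_{n+1}-\nu_n\le\frac{\tau_m}{8\lambda_m}+t_p2^{-n-1}.
\]

\emph{Step 2: the high levels contribute little.} The indices $\gamma_{n+1}$, $n\in J$, have different stages, so they are distinct. If $L$ of them have level $m$, then $L(\lambda_m/10)^{r_m}\le Q_m(y)^{r_m}\le40^{-r_m}$, that is, $L\le(4\lambda_m)^{-r_m}$. Therefore the jumps $\nu_{n+1}-\nu_n$ over all $n\in J$ with $m(\gamma_{n+1})>p$ add up to at most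
\begin{equation}\label{eq:high}
\sum_{m>p}(4\lambda_m)^{-r_m}\frac{\lambda_m^{r_m}}{8\lambda_m}+t_p\sum_{n\ge0}2^{-n-1}=\sum_{m>p}2^{m-1}4^{-r_m}+t_p=2t_p .
\end{equation}

\emph{Step 3: a low-level index with small deficit.} Choose $n^*$ with $\nu_{n^*}>1-t_p$. Then $\nu_{n^*}-\nu_0>1-t_p-\nu_0>2t_p$, so by \eqref{eq:high} some $n\in J$ with $n<n^*$ has $m(\gamma_{n+1})\le p$. Let $n$ be the largest such number and $\gamma=\gamma_{n+1}$. All jumps between $n+1$ and $n^*$ come from levels above $p$, so $\nu_{n+1}\ge\nu_{n^*}-2t_p>1-3t_p$, and \eqref{eq:choice} gives $M_\gamma(y)>1-4t_p\ge0$.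

\emph{Step 4: convexity.} Let $z\in B_Z$. By \eqref{eq:N}, $M_\gamma(y\pm Rz)\le1$. Inequality \eqref{eq:Mconvex} with $a=(P_ny,y_\gamma)$ and $b=(P_nRz,R_\gamma z)$ and Bernoulli's inequality $(1-s)^q\ge1-qs$ for $0\le s\le1$ yield
\[
\tau_\gamma^{\,q}\,\big\|R_0z-\lambda_\gamma^{-1}B_\gamma R_\gamma z\big\|^q\le1-M_\gamma(y)^q\le1-(1-4t_p)^q\le4q\,t_p .
\]
Since $m(\gamma)\le p$ we have $\tau_\gamma\ge\tau_p$. The index $\gamma$ does not depend on $z$, so \eqref{eq:tp} gives $\|R_0-\lambda_\gamma^{-1}B_\gamma R_\gamma\|^q\le4q\,4^{-p}$. Let $p\to\infty$.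
\end{proof}

\begin{remark}\label{rem:parameters}
The two halves of Theorem~\ref{thm:range} pull $\tau_m$ in opposite directions. Part (a) needs $\tau_m\ge\lambda_m^{r_m}$. Step 2 needs (number of jumps at level $m$) $\times$ (size of a jump) to be tiny, and with $\tau_m=\lambda_m^{r_m}$ this product is $4^{-r_m}/(8\lambda_m)$. It can be made as small as we wish through $r_m$ only because the base $4$ exceeds $1$. That base comes from comparing the lower bound $\lambda_m/10$, which uses $\|P_0y\|\ge\frac12$, with the budget $Q(y)\le\frac1{40}$. This is the origin of the constant $\frac1{40}$ in Theorem~\ref{thm:range}(b).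
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:range}(b)]
Suppose that $S$ is compact, $\|S\|=N(Sx_1)=1$ and $\|S-T_0\|<\theta$. Let $y=Sx_1$. The vector $T_0x_1$ lies in $Y_0$, so all its $\gamma$-coordinates vanish and $Q(y)=Q(y-T_0x_1)\le N(y-T_0x_1)<\frac1{40}$. Also $\|T_0x_1\|\ge1-\theta$, hence $\|P_0y\|\ge\|T_0x_1\|-\|P_0(y-T_0x_1)\|\ge1-2\theta\ge\frac12$.

Take $Z$ from Lemma~\ref{lem:flat} and $R=\frac12S|_Z$. Then $N(y\pm Rz)=N\big(S(x_1\pm\frac12z)\big)\le1$ for $z\in B_Z$, so Lemma~\ref{lem:key} applies. Each $R_\gamma:Z\to X$ is the composition of the compact operator $R$ with a bounded coordinate map, so it is compact. Since $X$ has the AP, $R_\gamma$ is approximable, and so is $\lambda_\gamma^{-1}B_\gamma R_\gamma$. By Lemma~\ref{lem:key} and Lemma~\ref{lem:approx}(a), $P_0S|_Z=2R_0$ is approximable. Lemma~\ref{lem:approx}(d) gives $\|S-T_0\|\ge\rho\ge\theta$, a contradiction.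
\end{proof}

\begin{remark}\label{rem:hypotheses}
Condition $(C_q)$ enters only in Lemma~\ref{lem:key}; the construction of $Y$ and part (a) do not use it. The inclusion $X\subset c_0$ enters only through Lemma~\ref{lem:flat}. Some hypothesis of this kind is necessary: on a reflexive space every compact operator attains its norm, since a norming sequence has a weakly convergent subsequence and a compact operator maps it to a norm-convergent sequence. The compactness of $S$ and the AP of $X$ are used together, once, to approximate $R_\gamma$. For the operator $S=(1-\tau)T_0+\lambda e_\gamma$ of Section~\ref{sec:bpbp} one has $R_\gamma=\frac\lambda2I|_Z$, and this step fails.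
\end{remark}

\section{A compact operator that is not approximable}\label{sec:operator}

We prove Theorem~\ref{thm:operator}. The space $c_0$ itself cannot serve as $X$: if $T$ is compact on $c_0$ and $\pi_k$ is the projection onto the first $k$ coordinates, then $\pi_k^*\to I$ uniformly on the relatively compact set $T^*(B_{Y^*})\subset\ell_1$, so $\|T\pi_k-T\|\to0$. We first find a nonapproximable compact operator on some subspace $E$ of $c_0$ and then replace $E$ by a space with the AP.

\subsection*{A matrix with square zero and nonzero trace}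
To show that an operator is not approximable we need a bounded functional on operators that vanishes on finite-rank operators and not on the given one. It will be a trace against an infinite matrix $A$. A finite matrix with $A^2=0$ has trace zero; the following infinite matrix violates this although its rows decay fast. It is due to Davie \cite{Davie}, and we include the proof.

\begin{lemma}\label{lem:davie}
There is a scalar matrix $A=(a_{ij})_{i,j\in\mathbb N}$ with finitely supported rows and columns and finitely many nonzero diagonal entries such that $A^2=0$, $\sum_ia_{ii}\neq0$, and, with $\alpha_i=\max_j|a_{ij}|$, $\sum_i\alpha_i^r<\infty$ for all $r>2/3$.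
\end{lemma}

We use two standard facts. A finite abelian group $G$ has exactly $|G|$ characters, that is, homomorphisms into the unit circle, and $|G|^{-1}\sum_{g\in G}\chi(g)\overline{\chi'(g)}$ is $1$ for $\chi=\chi'$ and $0$ otherwise. Hoeffding's inequality states that for independent real random variables $\zeta_1,\dots,\zeta_k$ with mean zero and values in $[-c,c]$, $\mathbb P(|\sum\zeta_j|\ge t)\le2\exp(-t^2/(2kc^2))$. If the $\zeta_j$ are complex with mean zero and $|\zeta_j|\le c$, and $|\sum\zeta_j|\ge s$, then the real or the imaginary part of the sum has modulus at least $s/\sqrt2$, so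
\begin{equation}\label{eq:hoeffding}
\mathbb P\Big(\Big|\sum_{j\le k}\zeta_j\Big|\ge s\Big)\le4\exp\Big(-\frac{s^2}{4kc^2}\Big).
\end{equation}

\begin{proof}[Proof of Lemma~\ref{lem:davie}]
\emph{Complex case: the random choices.} For $n\ge0$ let $G_n$ be the cyclic group of order $3\cdot2^n$, written additively, and let $s_n=20\sqrt{n+1}\,2^{n/2}$. Split the characters of $G_n$ into $2^n$ triples. From each triple choose one character $\sigma$, uniformly and independently, and call the other two $\chi$'s. This gives $\sigma^n_1,\dots,\sigma^n_{2^n}$ and $\chi^n_1,\dots,\chi^n_{2^{n+1}}$. Fix $g\in G_n$. A triple whose values at $g$ have sum $s$ contributes $2\sigma(g)-(s-\sigma(g))=3\sigma(g)-s$ to $2\sum_j\sigma^n_j(g)-\sum_j\chi^n_j(g)$. This contribution has mean zero and modulus at most $2+1+1=4$. By \eqref{eq:hoeffding} with $k=2^n$ and $c=4$, the modulus of the whole expression is at least $s_n$ with probability at most $4e^{-6.25(n+1)}$. Since $e^{6.25}>400$, we have $3\cdot2^n\cdot4e^{-6.25(n+1)}<1$, and we can fix a choice with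
\begin{equation}\label{eq:diag}
\Big|2\sum_j\sigma^n_j(g)-\sum_j\chi^n_j(g)\Big|\le s_n\qquad(g\in G_n).
\end{equation}
Now let $n\ge1$ and let $\epsilon^n_1,\dots,\epsilon^n_{2^n}$ be independent uniform signs. For fixed $g,h$ the sum in \eqref{eq:offdiag} has $2^n$ independent terms of mean zero and modulus one, so its modulus is at least $s_n$ with probability at most $4e^{-100(n+1)}$. There are $9\cdot2^{2n-1}$ pairs $(g,h)$ and $18\cdot4^ne^{-100(n+1)}<1$, so we can fix signs with
\begin{equation}\label{eq:offdiag}
\Big|\sum_{j\le2^n}\epsilon^n_j\,\overline{\chi^{n-1}_j(g)}\,\sigma^n_j(h)\Big|\le s_n\qquad(g\in G_{n-1},\ h\in G_n).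
\end{equation}

\emph{The matrix.} Let $G=\bigsqcup_{n\ge0}G_n$, a countable set that we finally enumerate by $\mathbb N$. Let $\Phi_n$ ($n\ge1$) be the matrix with $2^n$ rows and columns indexed by $G$ whose entry $(j,g)$ is $(3\cdot2^n)^{-1/2}\epsilon^n_j\sigma^n_j(g)$ for $g\in G_n$ and $0$ otherwise. Let $\Psi_n$ ($n\ge0$) be the matrix with $2^{n+1}$ rows whose entry $(j,g)$ is $(3\cdot2^n)^{-1/2}\chi^n_j(g)$ for $g\in G_n$ and $0$ otherwise. Orthogonality of characters gives $\Phi_n\Phi_n^*=I$, $\Psi_n\Psi_n^*=I$ and $\Phi_n\Psi_n^*=0$, while a product of a matrix living on $G_n$ with the adjoint of one living on $G_{n'}$, $n'\neq n$, is zero. The matrices $\Phi_k$ and $\Psi_{k-1}$ both have $2^k$ rows, so we may put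
\[
A=\sum_{k\ge1}A_k,\qquad A_k=2^{-k}(\Phi_k^*+\Psi_{k-1}^*)(\Phi_k-\Psi_{k-1}).
\]
The term $A_k$ lives on $G_{k-1}\sqcup G_k$, so $A$ is block tridiagonal and its rows and columns are finitely supported. The diagonal of $A_k$ has sum $-1$ on $G_{k-1}$ and $+1$ on $G_k$. Thus $A_1+\dots+A_K$ has trace $-1$ on $G_0$ and $+1$ on $G_K$, and in the limit the $+1$ escapes to infinity.

\emph{$A^2=0$.} It suffices to show $(\Phi_k-\Psi_{k-1})(\Phi_l^*+\Psi_{l-1}^*)=0$ for all $k,l\ge1$, since this product is the middle factor of $A_kA_l$ and each entry of $A^2$ is a finite sum of entries of the $A_kA_l$. For $l=k$ the product is $\Phi_k\Phi_k^*-\Psi_{k-1}\Psi_{k-1}^*=I-I$. For $l=k+1$ it is $\Phi_k\Psi_k^*=0$. For $l=k-1$ it is $-\Psi_l\Phi_l^*=0$. For $|k-l|\ge2$ the blocks do not meet.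

\emph{Entries.} For $n\ge1$ the diagonal block on $G_n$ is $2^{-n}\Phi_n^*\Phi_n-2^{-n-1}\Psi_n^*\Psi_n$, whose entry $(g,h)$ is
\[
2^{-n-1}(3\cdot2^n)^{-1}\Big(2\sum_j\sigma^n_j(h-g)-\sum_j\chi^n_j(h-g)\Big);
\]
the signs cancel. It vanishes for $h=g$, as $2\cdot2^n-2^{n+1}=0$, and by \eqref{eq:diag} it has modulus at most $\frac{10}3\sqrt{n+1}\,2^{-3n/2}$. The block on $G_0$ is $-\frac12\Psi_0^*\Psi_0$; its entries have modulus at most $\frac13$ and its three diagonal entries equal $-\frac13$. So $\sum_ia_{ii}=-1$. The off-diagonal blocks are $2^{-n}\Psi_{n-1}^*\Phi_n$ on $G_{n-1}\times G_n$ and minus its adjoint on $G_n\times G_{n-1}$. Characters of different groups are not related by orthogonality, and this is where the signs are needed: by \eqref{eq:offdiag} the entries have modulus at most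
\[
2^{-n}\,(3\cdot2^{n-1})^{-1/2}(3\cdot2^n)^{-1/2}s_n=\tfrac{20\sqrt2}{3}\sqrt{n+1}\,2^{-3n/2}\le10\sqrt{n+1}\,2^{-3n/2}.
\]
A row indexed by $G_n$ meets only the columns in $G_{n-1}$, $G_n$, $G_{n+1}$, so $\alpha_i\le10\sqrt{n+2}\,2^{-3n/2}$ for these $3\cdot2^n$ rows. The series $\sum_n3\cdot2^n\,10^r(n+2)^{r/2}2^{-3nr/2}$ converges for $r>2/3$.

\emph{Real case.} Write $A=A'+iA''$ with real matrices $A',A''$. From $A^2=0$ we get $A'^2=A''^2$ and $A'A''+A''A'=0$, so $\begin{pmatrix}A'&-A''\\A''&A'\end{pmatrix}$ has square zero. Its diagonal is that of $A'$ taken twice, with sum $-2$, and the two rows coming from the $i$-th row of $A$ have entries of modulus at most $\alpha_i$.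
\end{proof}

\subsection*{A diagonal operator on the span of the rows}
Let $a_i\in c_0$ be the $i$-th row of $A$, so $\|a_i\|=\alpha_i$. Put $E_n=\operatorname{span}\{a_1,\dots,a_n\}$ and let $E\subset c_0$ be the closure of $\bigcup_nE_n$. We need weights $d_i>0$ with
\begin{equation}\label{eq:weights}
\sum_id_i^3<\infty,\qquad \sum_id_i^{-1}\alpha_i<\infty ;
\end{equation}
the first condition will give compactness and the second the boundedness of the trace. Take $d_i=\alpha_i^{3/10}$ if $\alpha_i>0$ and $d_i=2^{-i}$ otherwise. Then \eqref{eq:weights} holds because the exponents $\frac9{10}$ and $\frac7{10}$ exceed $\frac23$. Define $D:E\to\ell_3$ by $De=(d_ie(i))_i$ and let $Y_0=\overline{D(E)}$.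

\begin{lemma}\label{lem:D}
The operator $D:E\to Y_0$ is compact and not approximable.
\end{lemma}

\begin{proof}
As an operator into $\ell_3$, $D$ differs from its truncation to the first $k$ coordinates by at most $(\sum_{i>k}d_i^3)^{1/3}$ in norm. So $D(B_E)$ is relatively compact in $\ell_3$, hence in the closed subspace $Y_0$. (The truncations need not map into $Y_0$.)

Let $\pi_i\in Y_0^*$ be the coordinate functionals, $\|\pi_i\|\le1$. For $R\in\mathcal L(E,Y_0)$ put
\[
\Lambda(R)=\sum_id_i^{-1}\pi_i(Ra_i),\qquad |\Lambda(R)|\le\|R\|\sum_id_i^{-1}\alpha_i .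
\]
Then $\Lambda(D)=\sum_id_i^{-1}d_ia_{ii}=\sum_ia_{ii}\neq0$. For a rank-one operator $Re=e^*(e)u$ with $e^*\in E^*$ and $u\in Y_0$ we get $\Lambda(R)=e^*(Lu)$, where $Lu=\sum_id_i^{-1}\pi_i(u)a_i$ defines a bounded operator $L:Y_0\to E$ by \eqref{eq:weights}. Now $L(Da_k)=\sum_ia_{ki}a_i$ is the $k$-th row of $A^2$, which is zero, and the vectors $Da_k$ span a dense subspace of $Y_0$. So $L=0$. The bounded functional $\Lambda$ vanishes on finite-rank operators, hence on approximable ones, and $\Lambda(D)\neq0$.
\end{proof}

\subsection*{Passing to a space with the AP}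
There is no reason for $E$ to have the AP. We replace it by the space of convergent sequences $(x_n)$ with $x_n\in E_n$, which maps onto $E$ by taking the limit. Freezing a sequence at time $k$ is a finite-rank operation, which gives the AP. To realize this space inside $c_0$ we record the limit $e$ and the differences $c_n=x_n-e$:
\[
X=\big\{(e,(c_n)_{n\ge1}):\ e,c_n\in E,\ e+c_n\in E_n,\ \|c_n\|\to0\big\},\qquad \|(e,(c_n))\|=\max\{\|e\|,\sup_n\|c_n\|\}.
\]
This is a subspace of $E\oplus_\infty c_0(E)\subset c_0(\mathbb N\cup\mathbb N^2)$, and it is closed because each $E_n$ is closed. As $\mathbb N\cup\mathbb N^2$ is countable, $X$ is a closed subspace of $c_0$. For $x=(e,(c_n))\in X$ write $\kappa x=e$ and $x_n=e+c_n\in E_n$, so that $\|\kappa\|\le1$ and $\|x_n\|\le2\|x\|$.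

\begin{lemma}\label{lem:AP}
The space $X$ has the AP.
\end{lemma}

\begin{proof}
Let $F_kx=(x_k,(c'_n))$ with $c'_n=x_n-x_k$ for $n\le k$ and $c'_n=0$ for $n>k$. Then $x_k+c_n'$ equals $x_n\in E_n$ for $n\le k$ and $x_k\in E_k\subset E_n$ for $n>k$, so $F_kx\in X$. The map $F_k$ is linear and depends only on $(x_1,\dots,x_k)\in E_1\times\dots\times E_k$, so it has finite rank. The coordinates of $F_kx-x$ are $x_k-e=c_k$, then $x_n-x_k-c_n=-c_k$ for $n\le k$, and $-c_n$ for $n>k$. Hence $\|F_kx-x\|=\sup_{n\ge k}\|c_n\|$, which tends to $0$ and is at most $\|x\|$. So $\|F_k\|\le2$ and $F_k\to I$ pointwise. A uniformly bounded sequence of operators that converges pointwise converges uniformly on compact sets.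
\end{proof}

It remains to see that $D\kappa$ is still not approximable. A finite-rank operator on $X$ uses functionals on $X$, which need not factor through $\kappa$. The next lemma projects them, linearly and boundedly, onto functionals that do: from $x^*$ we subtract the part that reads the individual terms $x_n$.

\begin{lemma}\label{lem:omega}
There is a linear map $\omega:X^*\to E^*$ with $\|\omega\|\le3$ and $\omega(\kappa^*e^*)=e^*$ for all $e^*\in E^*$.
\end{lemma}

\begin{proof}
For $z\in E_n$ let $j_nz\in X$ have $e=0$, $c_n=z$ and $c_k=0$ for $k\neq n$. Since $\|\sum_{n\le k}j_nz_n\|=\max_{n\le k}\|z_n\|$, choosing unit vectors $z_n\in E_n$ with $x^*(j_nz_n)=\|x^*\circ j_n\|$ (or $z_n=0$) shows $\sum_n\|x^*\circ j_n\|\le\|x^*\|$ for $x^*\in X^*$. Hence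
\[
\Pi x^*(x)=x^*(x)-\sum_nx^*(j_nx_n)
\]
defines a linear functional on $X$ with $|\Pi x^*(x)|\le\|x^*\|\|x\|+2\|x^*\|\|x\|$. If $\kappa x=0$, then $x_n=c_n$ and $x=\sum_nj_nc_n$ in norm because $\|c_n\|\to0$, so $\Pi x^*(x)=0$.

Given $e\in E$, let $e_n$ be a nearest point to $e$ in $E_n$. Then $\|e_n-e\|\to0$ and $\|e_n-e\|\le\|e\|$, so $(e,(e_n-e))$ is an element of $X$ of norm $\|e\|$ that $\kappa$ maps to $e$. Thus $\kappa$ is onto, $\Pi x^*=\omega(x^*)\circ\kappa$ for a unique linear functional $\omega(x^*)$ on $E$, and evaluation at this lift gives $|\omega(x^*)(e)|\le3\|x^*\|\|e\|$. The map $\omega$ is linear because $\Pi$ is. Finally $\kappa j_n=0$, so $\Pi(\kappa^*e^*)=e^*\circ\kappa$ and $\omega(\kappa^*e^*)=e^*$.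
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:operator}]
The space $X$ is a closed subspace of $c_0$ with the AP by Lemma~\ref{lem:AP}, and $T_1=D\kappa:X\to Y_0$ is compact by Lemma~\ref{lem:D}. Let $F:X\to Y_0$, $Fx=\sum_{l\le k}x_l^*(x)u_l$, be a finite-rank operator and define $\widetilde F:E\to Y_0$ by $\widetilde Fe=\sum_{l\le k}\omega(x_l^*)(e)\,u_l$. For $u^*\in Y_0^*$ we have $\widetilde F^*u^*=\sum_lu^*(u_l)\,\omega(x_l^*)=\omega(F^*u^*)$ and $D^*u^*=\omega(\kappa^*D^*u^*)=\omega(T_1^*u^*)$. Therefore $(\widetilde F-D)^*=\omega\circ(F-T_1)^*$ and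
\[
\|\widetilde F-D\|\le3\|F-T_1\| .
\]
If $T_1$ were approximable, so would be $D$, contrary to Lemma~\ref{lem:D}. In particular $T_1\neq0$, and $T_0=T_1/\|T_1\|$ has the required properties.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bollobas}
Bollob\'as, Bull. London Math. Soc. \textbf{2} (1970).

\bibitem{DGMM}
Sheldon Dantas, Domingo Garcia, Manuel Maestre, and Miguel Martin, \emph{The Bishop-Phelps-Bollob\'as property for compact operators}, arXiv:1604.00618 (2016).

\bibitem{Davie}
A. M. Davie, Bull. London Math. Soc. \textbf{5} (1973).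

\end{thebibliography}
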